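# Deciding whether a transducer stays within a mean edit distance: approximable, but undecidable

## The guess "decidable", and the cases that support it

A transducer reads a word $w$ and writes a word $T(w)$. We ask whether, on all inputs of a given regular type, the output differs from the input by at most $d$ edits per input letter. The objective comes from Anvay Grover, Ruediger Ehlers, Loris D'Antoni, "Synthesizing Transducers from Complex Specifications", arXiv:2208.05131 (2022); its authors state that they are not aware of an algorithm for checking it, as opposed to synthesizing for it.

The answer one would first guess is that it can be checked. The data are finite automata, the quantity is an average along a path, and averages along paths of finite graphs are governed by cycles. We first fix the definitions and then test the guess.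

**Definition (transducer).** A (deterministic, one-way, finite-state) transducer $T$ over a finite alphabet $\Sigma$ has a finite set of states, an initial state, a set of final states, a next-state function and an output function. Being in state $q$ and reading $a\in\Sigma$, it moves to a state $q'$ and writes a word $y\in\Sigma^*$; we write $q\xrightarrow{a/y}q'$. On $w=a_0\cdots a_n$ it writes $y_0,\dots,y_n$ in turn. If the state reached is final, then $T(w)=y_0\cdots y_n$; otherwise $T(w)$ is undefined.

**Definition (edit distance).** $\mathrm{ed}(u,v)$ is the least number of single-letter insertions, deletions and substitutions that turn $u$ into $v$. We use that $\mathrm{ed}$ is a metric, that $\mathrm{ed}(uu',vv')\le \mathrm{ed}(u,v)+\mathrm{ed}(u',v')$, and that $\big||u|-|v|\big|\le\mathrm{ed}(u,v)\le\max(|u|,|v|)$.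

**Definition (objective).** Let $P$ be a deterministic finite automaton with language $L(P)$ and $d$ a rational number. The pair $(T,P)$ is *$d$-good* if $\mathrm{ed}(w,T(w))\le d|w|$ for every nonempty $w\in L(P)$ on which $T$ is defined. Put $L=L(P)\cap\mathrm{dom}(T)$ and, if $L\not\subseteq\{\varepsilon\}$,
$$V(T,P)=\sup_{w\in L\setminus\{\varepsilon\}}\frac{\mathrm{ed}(w,T(w))}{|w|}.$$
Then $d$-goodness means $V(T,P)\le d$. If $L\subseteq\{\varepsilon\}$, the pair is $d$-good for trivial reasons.

Let $\mathcal A$ be the product of $P$ and $T$ restricted to useful states, that is, states reachable from the initial one and able to reach a state that is final in both components. Let $\sigma$ be its number of states. The words of $L$ are those with an accepting run in $\mathcal A$. For a state $q$ and a word $z$ readable from $q$, let $\mathrm{out}_q(z)$ be the output written.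

**Lemma 1.** Let rational weights be given on the transitions of $\mathcal A$. It is decidable whether some nonempty $w\in L$ has a run of positive total weight. Moreover, if $L\not\subseteq\{\varepsilon\}$, a shortest nonempty word of $L$ has length at most $\sigma$.

*Proof.* If some cycle has positive weight, then some simple cycle has, so this can be tested. In that case a positive run exists: all states are useful, so we may insert the cycle often enough into an accepting run. Suppose now that all cycles have weight at most $0$. Let an accepting run $q_0,\dots,q_n$ have $n>\sigma$. Two of the states $q_1,\dots,q_n$ coincide, say $q_i=q_j$ with $1\le i<j\le n$. Cutting out the part between them does not lower the weight and leaves an accepting run of length $n-(j-i)\ge i\ge1$. So it suffices to inspect runs of length between $1$ and $\sigma$. The same cutting (without weights) proves the last sentence. $\square$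

Now the tests.

Costs added transition by transition. The *aggregate cost* of $T$ on $w=a_0\cdots a_n$ is $\sum_i\mathrm{ed}(a_i,y_i)$, and the *mean aggregate cost* is this sum divided by $|w|$. Whether it is always at most $d$ is decided by Lemma 1 with weights $\mathrm{ed}(a,y)-d$. By subadditivity it bounds the mean edit distance from above. It may be strictly larger. Take two states $q_0\xrightarrow{a/\varepsilon}q_1\xrightarrow{b/ab}q_0$ (all other transitions go to a non-final sink), $q_0$ initial and final, and $L(P)=(ab)^*$. Then $T(w)=w$ on $L$, so the edit distance is $0$; but each transition costs $1$, so the mean aggregate cost is $1$. The true problem must see through delays.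

One letter. If $\Sigma=\{a\}$, then $\mathrm{ed}(w,T(w))=\big||w|-|T(w)|\big|$, and a violation is a nonempty word of $L$ with positive total weight for $|y|-1-d$ or for $1-|y|-d$. Lemma 1 decides both.

Negative thresholds. For $d<0$ the pair is $d$-good iff $L\subseteq\{\varepsilon\}$.

Threshold zero. For $d=0$ we ask whether $T(w)=w$ on $L$. The delay between input and output can be recorded as a group element. If $\mathcal A$ is empty the answer is yes. Otherwise work in the free group over $\Sigma$, into which words embed injectively. For each state $q$ of $\mathcal A$ fix a word $u_q$ leading from the initial state to $q$ (with $u_q=\varepsilon$ for the initial state), let $v_q$ be the output along it, and put $D(q)=v_q^{-1}u_q$. In the example above, $D(q_0)=1$ and $D(q_1)=a$. We claim that $T(w)=w$ on $L$ iff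

- $D(q)=1$ for every accepting $q$, and
- $D(q')=y^{-1}D(q)a$ for every transition $q\xrightarrow{a/y}q'$ of $\mathcal A$.

These are finitely many identities, checked by free reduction. Suppose $T(w)=w$ on $L$, and let $z_q$ lead from $q$ to acceptance. For every $u$ leading to $q$ with output $v$ we have $uz_q=v\,\mathrm{out}_q(z_q)$, so $v^{-1}u=\mathrm{out}_q(z_q)z_q^{-1}$ depends only on $q$ and hence equals $D(q)$. Taking $u=u_qa$ for a transition $q\xrightarrow{a/y}q'$ gives $D(q')=(v_qy)^{-1}u_qa=y^{-1}D(q)a$. For accepting $q$, take $z_q=\varepsilon$ to get $D(q)=1$. Conversely, if the conditions hold, induction on the length, starting from $D=1$ at the initial state, gives $v^{-1}u=D(q)$ for every $u$ leading to $q$ with output $v$. At accepting states this says $u=v$.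

A growing backlog. Let $T$ have one state with $T(x)=\varepsilon$, $T(p)=x$, and let $L(P)=x^*p^*$. Then $T(x^np^m)=x^m$. One can keep $\min(n,m)$ letters $x$. If $m\le n$, deletions alone cost $n=|w|-|T(w)|$, which is optimal. If $m>n$, every letter of $w$ that is not kept costs at least $1$ and at most $n$ are kept, so the cost is at least $m$; keeping $n$ letters, substituting $m-n$ letters $p$ and deleting $n$ letters $p$ costs exactly $m$. So the mean is $\max(n,m)/(n+m)$ and $V=1$. After $x^n$ the output lags by $n$ letters, so no bounded delay suffices, and still the case is easy.

## Cutting long words: the supremum to any precision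

A natural way to deal with unbounded delays is to ignore them: cut a long word into pieces of length $N$ and pay separately for each piece. This works very well, up to one point.

**Theorem 2.** (a) For $d\le0$ the problem is decidable. So for fixed $d$ it is decidable iff $d\le 0$. (b) There is an algorithm that, given $T,P$ with $L\not\subseteq\{\varepsilon\}$ and a rational $\zeta>0$, outputs an interval of length at most $\zeta$ that contains $V(T,P)$. Hence "$V\le d$" versus "$V>d+\zeta$" can be decided under this promise, and there is a procedure for $d$-goodness that is correct and halts whenever $V\ne d$. By Theorem 3 below this cannot be extended to $V=d$.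

The first sentence of (a) was proved in the previous section. The "only if" in its second sentence is Theorem 3.

**Proof of (b).** Let $c\ge1$ bound the output length per transition; then $\mathrm{ed}(z,\mathrm{out}_q(z))\le c|z|$. If $L$ is finite, compute $V$ directly. Otherwise $\mathcal A$ has a cycle, hence paths of every length. Let $M_N$ be the maximum of $\mathrm{ed}(z,\mathrm{out}_q(z))$ over paths of length $N$ in $\mathcal A$, so $0\le M_N\le cN$. For $N\ge\sigma+1$ let $a_N$ be the maximum of $\mathrm{ed}(w,T(w))/|w|$ over $w\in L$ with $1\le|w|\le N^2$; such words exist by Lemma 1. All these numbers are computable.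

**Step 1 (upper bound).** This step bounds the long words. If $w\in L$ and $|w|>N^2$, cut $w$ into pieces of length $N$ and a rest shorter than $N$. By subadditivity $\mathrm{ed}(w,T(w))\le\frac{|w|}N M_N+cN$. Dividing by $|w|>N^2$ gives $\mathrm{ed}(w,T(w))/|w|\le\frac{M_N+c}N$.

**Step 2 (lower bound).** This step shows that an expensive piece makes an expensive word. Let $z$ attain $M_N$, with output $z'$. Since its end states are useful, extend it to $w=z_1zz_2\in L$ with $|z_1|,|z_2|\le\sigma$, and let $T(w)=z_1'z'z_2'$. By the triangle inequality
$$\mathrm{ed}(w,T(w))\ge \mathrm{ed}(z,z')-|z_1|-|z_2|-|z_1'|-|z_2'|\ge M_N-2(1+c)\sigma .$$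
Since $|w|\le N+2\sigma$ and $V\ge0$, we get $V\ge\ell_N:=\frac{M_N-2(1+c)\sigma}{N+2\sigma}$ (trivially if the numerator is negative).

**Step 3 (the interval).** This step combines the two bounds. We have $V\in\big[\max(a_N,\ell_N),\ \max(a_N,\tfrac{M_N+c}N)\big]$, and the length of this interval is at most
$$\frac{M_N+c}N-\ell_N\le\frac{2\sigma M_N}{N(N+2\sigma)}+\frac cN+\frac{2(1+c)\sigma}N\le\frac{c+(4c+2)\sigma}N\longrightarrow0 .$$

**Step 4 (consequences).** This step derives the two decision statements. Compute the intervals for $N\to\infty$ and stop once $d$ lies outside; this decides $d$-goodness whenever $V\ne d$ (for finite $L$ compare directly). Under the promise, take one interval of length less than $\zeta$ and accept iff its left end is at most $d$: if $V\le d$ the left end is at most $d$, and if $V>d+\zeta$ the left end exceeds $d$. $\square$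

In the backlog example, cutting is wasteful for $x^np^n$: it charges up to $2n$ instead of $n$. The supremum does not suffer, because the piece $x^N$ is itself a word of $L$.

The method stops exactly at $V=d$. Every interval contains $V$, so the procedure never halts there. Each cut may lose a constant, there are about $|w|/N$ cuts, and the answer may hinge on a single edit. Here is such a situation for $d=1$. Let $T(x)=\varepsilon$, $T(p)=x^4ky^4$, $T(p^+)=x^4ky^5$ and $e=x^4p$. The word $T(e^n)$ has $9n$ letters, $5n$ of which do not occur in $e^n$ and thus cost at least $1$ each. So $\mathrm{ed}(e^n,T(e^n))\ge5n=|e^n|$, and working unit by unit (keep $x^4$, substitute $p$ by $k$, insert $y^4$) shows equality. Replacing the first $p$ by $p^+$ adds one letter $y$ to the output, and the threshold $d=1$ is violated. So the threshold question concerns $\mathrm{ed}(w,T(w))-d|w|$ exactly, on words of unbounded length with unbounded delay.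

## A cost profile over drifts that acts as a tape

The guess is false.

**Theorem 3.** For every rational $d>0$ there is a one-state transducer $T_d$ (its state is final) over a 15-letter alphabet such that $\{P:(T_d,P)\text{ is }d\text{-good}\}$ is undecidable; it is $\Pi^0_1$-complete. In particular the problem as posed is undecidable. It is co-r.e.: enumerate words to find a violation.

Recall that a set is $\Pi^0_1$ if its complement is recursively enumerable, and $\Pi^0_1$-complete if moreover every $\Pi^0_1$ set reduces to it by a computable map. A one-state transducer whose state is final is a morphism: $T(uv)=T(u)T(v)$, defined everywhere.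

Here is the mechanism, informally. Suppose $w$ and $T(w)$ both consist mainly of blocks $x^b$. An alignment decides which input block goes with which output block; call the difference of the two indices the *drift*. Changing the drift by $1$ leaves one block of one side unmatched, and, counted symmetrically over both sides, costs $b/2$. For a prefix of $w$ and a drift $\kappa$, let $\Phi(\kappa)$ be the least loss, measured against a reference value, of an alignment that currently has drift $\kappa$. As drifts can be changed, $\Phi$ is $\frac b2$-Lipschitz. At the even drifts $2z$ the Lipschitz condition still allows all patterns of values in $\{0,b\}$. So $\Phi$ can hold one bit for every $z\in\mathbb Z$: an unbounded memory, with the drift as address.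

The input can act on this memory near one moving place, the *head*, which is the drift that results from matching every part with its own output. A letter $r$ that finds a partner only at drift $h$ lowers $\Phi(h)$ by $1$. A letter $k$ that finds a partner everywhere except at drift $h'$ raises $\Phi(h')$ by $1$. A surplus of input or output blocks moves the head. If the input lowers a cell from $b$ to $0$, all is consistent; if it tries to lower a cell that is already $0$, the profile becomes negative, meaning that a bargain alignment exists. The constants will be arranged so that a word without bargain violates the objective by exactly one edit, and a bargain of one unit repairs it. A legal computation then produces a violation, and an illegal one does not.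

Two difficulties shape the construction. First, skipped input letters must cost nothing extra; output filler letters $y$ will absorb them. Second, a letter $k$ may meet the exceptional place (the *hole*) of a different part of the word. Long padding prevents this, but a finite automaton cannot force padding whose length grows with the number of operations. So padding of every length is allowed, and words with short padding must be shown to be cheap; extra letters $u_0,u_1$ provide for that.

## Absorbing matchings

**Definition (matching).** A *matching* of $u,v$ is a set of pairs of equal letters, one of $u$ and one of $v$, strictly increasing in both coordinates. $\mathrm{LCS}(u,v)$ is the maximal size of a matching. A matching is *absorbing* if in every gap (before the first pair, between consecutive pairs, after the last pair) the number of $u$-letters is at most the number of $v$-letters.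

For $u=xp$ and $v=xky$, matching the $x$'s is absorbing: the last gap has $1$ letter against $2$. For $u=pppx$ and $v=xy$ it is not, as the first gap has $3$ letters against $0$; and indeed $\mathrm{ed}(u,v)\ge2$ while $|v|-1=1$.

**Lemma 4.** (i) $\mathrm{ed}(u,v)\ge|v|-\mathrm{LCS}(u,v)$. (ii) If there is an absorbing matching of size $s$, then $\mathrm{ed}(u,v)\le|v|-s$.

*Proof.* (i) In an edit alignment each letter of $v$ is kept, substituted or inserted. The kept ones form a matching, and every other one costs at least $1$. (ii) A gap with $p$ letters of $u$ and $q\ge p$ letters of $v$ is repaired by at most $p$ substitutions and $q-p$ insertions, at cost at most $q$. The sum of the $q$'s over all gaps is $|v|-s$. $\square$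

So for absorbing matchings only the number of matched letters counts.

## The morphism $T_d$ and parts of weight zero

Let $d=\mu/\nu$ with integers $\mu,\nu\ge1$. Put
$$b=\nu(\nu+4)-1\ge4,\quad \tau=\mu(\nu+4)-1=d(b+1)-1\ge\nu+3,\quad \gamma=\tau+3(b+1)+\nu,\quad g=3b+1. \tag{1}$$
Note that $\nu\mid b+1$. For $d=1$: $b=4$, $\tau=4$, $\gamma=20$, $g=13$.

**Definition (letters and transducer).** The alphabet has the active letters $x,k,r,u_0,u_1$, the inert letter $o$, the output-only letter $y$, and the eight producers $p,p^+,p^-,p_\varnothing,p_r,p_0,p_1,p_G$: fifteen letters. $T=T_d$ erases $x,k,r,u_0,u_1,o,y$, and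
$$T(p)=x^bky^\tau,\quad T(p^\pm)=x^bky^{\tau\pm1},\quad T(p_\varnothing)=x^by^\tau,\quad T(p_r)=x^bkr\,y^\tau,\quad T(p_c)=x^bku_c\,y^\tau\ (c=0,1),\quad T(p_G)=x^bky^\gamma. \tag{2}$$
*Units* are $e=x^bp$ and $e^\pm=x^bp^\pm$. Put $E=ee$.

**Definition (weights).**
$$\omega(z)=\tfrac12\big(|z|_x+|T(z)|_x\big)+|z|_k,\qquad \Delta(z)=|T(z)|-\omega(z)-d|z| . \tag{3}$$

Here $|z|_x$ counts letters $x$. Both functions are additive under concatenation. The number $\omega$ is the reference matching size. If $\Delta(w)=1$, then "largest matching of size $\omega(w)$" means violation by one edit, and "absorbing matching of size $\omega(w)+1$" means no violation. We compute $\Delta(e)=(b+1+\tau)-b-d(b+1)=0$ and $\Delta(e^\pm)=\pm1$.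

**Definition (cores).** For $c\in\{0,1\}$:

- $R=x^b\,p_G\,x^{2b}$
- $L=p\,p$
- $B=x^b\,r\,p_r$
- $\Pi^+_c=x^bp_\varnothing\cdot x^bp\cdot x^bk\,p\cdot(x^bp_{1-c}\cdot x^bu_c\,p)^g$
- $\Pi^-_c=x^bk\,p\cdot x^bp\cdot x^bp_\varnothing\cdot(x^bp_{1-c}\cdot x^bu_c\,p)^g$
- $S_0=e^4\,x^bp_G\,e^4$

$R$ and $L$ will move the head, $B$ will lower a cell by $1$, $\Pi^\pm$ will raise a cell by $1$, and $S_0$ separates operations. The numbers of input and output blocks $x^b$ are $3,1$ for $R$; $0,2$ for $L$; $1,1$ for $B$; $2g+3,\,2g+3$ for $\Pi^\pm_c$; $9,9$ for $S_0$. Hence $\omega(R)=2b$, $\omega(L)=\omega(B)=b$, $\omega(\Pi_c^\pm)=(2g+3)b+1$, $\omega(S_0)=9b$, all integers, and in each core the two block numbers have the same parity.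

**Definition (completed cores).** For a core $z$ let $[z]=z\,o^q\,e^sf$, where

- $0\le q<\nu$ makes $\nu$ divide $|z|+q$; then $\Delta(zo^q)=|T(z)|-\omega(z)-d(|z|+q)$ is an integer;
- $f=(e^-)^{\Delta(zo^q)}$ if $\Delta(zo^q)\ge0$, and $f=(e^+)^{|\Delta(zo^q)|}$ otherwise; then $\Delta([z])=0$;
- $s\in\{0,1\}$ makes the number of input blocks of $[z]$ even. Each unit adds one input and one output block, so the number of output blocks is then even too.

For $d=1$ we have $q=0$ throughout. For $B$: $\Delta(B)=10-4-6=0$, so $[B]=x^4rp_r\,e$. For $R$: $\Delta(R)=25-8-13=4$, so $[R]=x^4p_Gx^8\,e\,(e^-)^4$, with $8$ input and $6$ output blocks.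

Put $S=[S_0]$. Since $|S_0|=9(b+1)$ and $\nu\mid b+1$, here $q=0$. Further $\Delta(S_0)=\Delta(x^bp_G)=\gamma-\tau>0$, so $f=(e^-)^{\gamma-\tau}$ is nonempty and $S$ ends with $e^-$. We call $R,L,B,\Pi^\pm_c$, standing for $[R]$ and so on, *macros*; $R$ and $L$ are *jumps*.

**Definition (the words).** We consider only words
$$w=e^+e\;S\,E^{m_0}\,[M_1]\,S\,E^{m_1}\,[M_2]\,S\,E^{m_2}\cdots[M_n]\,S\,E^{m_n},\qquad n\ge1,\ m_i\ge0, \tag{4}$$
with macros $M_1,\dots,M_n$. All parts except the first $e^+$ have $\Delta=0$, so $\Delta(w)=1$, that is
$$|T(w)|=d|w|+\omega(w)+1. \tag{5}$$

## Blocks, slots, drift and head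

Let $U$ be $w$ with producers and $o$ deleted, and $V$ be $T(w)$ with $y$ deleted (from here on $V$ denotes this word). As $y$ does not occur in $w$, and producers and $o$ do not occur in $T(w)$, we have $\mathrm{LCS}(w,T(w))=\mathrm{LCS}(U,V)$. Write
$$U=x^b\alpha_1x^b\alpha_2\cdots x^b\alpha_X,\qquad V=x^b\beta_1x^b\beta_2\cdots x^b\beta_Y .$$
Slot $i$ of $U$ holds $\alpha_i$, which is empty or one letter of $\{k,r,u_0,u_1\}$. Slot $j$ of $V$ holds $\beta_j\in\{k,\varepsilon,kr,ku_0,ku_1\}$. A $V$-slot with $\beta_j=\varepsilon$ is a *hole*; it comes from $p_\varnothing$. Every other $\beta_j$ contains $k$. By definition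
$$\omega(w)=\tfrac b2(X+Y)+|U|_k. \tag{6}$$
The *drift* of a pair $(i,j)$ of block or slot indices is $i-j$. For $w=eee$ the blocks coming from the same unit have drift $0$.

At a point of $w$ between two of the pieces $e^+e$, $S$, $E$, $[M]$, let $X,Y$ (locally) be the numbers of $U$- and $V$-blocks before the point, and call $h=X-Y$ the *head*. $R$ changes $h$ by $+2$, $L$ by $-2$, every other piece by $0$. All pieces have even numbers of $U$-blocks and of $V$-blocks, so $X,Y,h$ are even at starts of macros.

Suppose a macro starts at $(X,Y)$ with head $h$. Reading off the cores:

- For $B$, the letter $r$ is in $U$-slot $X+1$ and in $V$-slot $Y+1$: drift $h$.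
- For $\Pi^+$ put $\iota=+2$ and $(a,a')=(3,1)$; for $\Pi^-$ put $\iota=-2$ and $(a,a')=(1,3)$. Then $k$ is in $U$-slot $X+a$ and the hole is $V$-slot $Y+a'$, so $k$ meets this hole at drift exactly $h+\iota$, called the *target*. $V$-slot $Y+a$ contains $k$. The letters $u_c$ are in $U$-slots $X+5+2l$ and the letters $u_{1-c}$ in $V$-slots $Y+4+2l$, for $0\le l<g$.

These are all occurrences of $r,u_0,u_1$ in $U$ and $V$, and of $k$ in $U$.

The factor $x^bp_G$ in an $S$ is the *gate* of that $S$. It gives a $U$-block $i$ and a $V$-block $j$ with $i-j=h$. The four $U$-blocks and four $V$-blocks on each side of it come from units $e$; their $U$-slots and that of the gate are empty.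

**Lemma 5.** (F1) In $w$, there are at most $\nu+2$ letters between $U$-blocks $i$ and $i+1$. If slot $i$ is nonempty, its letter comes first, and at most $\nu+1$ letters lie between the blocks in total. $w$ begins with $U$-block $1$; exactly one letter, a producer, follows the last block; the last slot is empty.

(F2) In $T(w)$, between consecutive $V$-blocks there are at least $\tau\ge\nu+3$ letters, of the form $\beta_jy^*$. At least $\tau-1\ge\nu+2$ of them follow a $k$, and at least $\tau$ follow an $r$ or $u_c$. After a $V$-block of a $p_G$ there are exactly $1+\gamma$ letters before the next $V$-block. $T(w)$ begins with $V$-block $1$, and at least $\tau$ letters follow the last block.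

*Proof.* (F1) Either a $U$-block is followed by the next one directly or after some $o^q$ only (inside or at the end of the $x^{2b}$ of $R$), or it is followed by at most one slot letter and then one producer. In the second case, before the next block there can only be letters $o^q$ with $q\le\nu-1$ closing a core, or a core $L$ with its $o^q$. A core $L$ is always preceded by a unit $e$ or $e^-$ of the preceding $SE^{m}$, whose slot is empty. So there are at most $1+2+(\nu-1)=\nu+2$ letters, and at most $1+1+(\nu-1)=\nu+1$ if the slot is nonempty. By (4), $w$ begins with $e^+$ and ends with a unit $e$ or $e^-$.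

(F2) This is read off from (2). The minimum $\tau$ of $|\beta_jy^*|$ is attained at $p^-$ and $p_\varnothing$, and the minimum $\tau-1$ after a $k$ at $p^-$. A $p_G$ is never the last producer, since $w$ ends with $e$ or $e^-$. $\square$

## Block paths and the straight path

We need a supply of absorbing matchings whose size is easy to compute.

**Definition (block path).** A *block path* is a sequence of pairs ($U$-block, $V$-block) from $(1,1)$ to $(X,Y)$, the last blocks of $U$ and $V$, whose steps $(i,j)\to(i',j')$ have one of two types:

- type I: $i'=i+1$ and $j'\ge j+1$;
- type II: $j'=j+1$ and $i'=i+1+\delta$ with $1\le\delta\le3$, where $V$-block $j$ comes from a $p_G$, $U$-slot $i$ is empty, and $w$ has at most $1+\gamma$ letters between $U$-blocks $i$ and $i'$.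

Match the blocks of each pair letter by letter. For any chosen set of pairs $(i,j)$ of the path such that slot $i$ is nonempty and $\alpha_i$ occurs in $\beta_j$, also match this slot letter.

Type I lowers the drift or keeps it, and is always available. Type II raises it, and needs the long filler $y^\gamma$ to absorb the skipped input.

**Lemma 6.** This matching of $w$ with $T(w)$ is absorbing. Its size is $\frac b2(X+Y)-\frac b2\mathrm{TV}+s$, where $\mathrm{TV}$ is the total variation of the drift along the path (from $0$ to $X-Y$) and $s$ is the number of matched slot letters.

*Proof.* We first check every gap. Inside a block there are none. For a type I step without slot match, the gap has at most $\nu+2$ letters of $w$ and at least $\tau\ge\nu+3$ letters of $T(w)$. For a type I step with slot match, the gap before the slot letter has $0$ letters of $w$; the gap after it has at most $\nu+1$ letters of $w$ and at least $\tau-1\ge\nu+2$ letters of $T(w)$. A type II step has no slot match, as $U$-slot $i$ is empty; its gap has at most $1+\gamma$ letters of $w$ and exactly $1+\gamma$ of $T(w)$. At the beginning there are $0$ letters against $0$. At the end there is $1$ letter against at least $\tau$,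 and no slot match, as the last $U$-slot is empty.

For the size, note that in each step one of $i'-i$, $j'-j$ is $1$, so $(i'-i)+(j'-j)=2+|\text{change of drift}|$. If the path has $\ell$ pairs, summing gives $X+Y-2=2(\ell-1)+\mathrm{TV}$, so $\ell=\frac12(X+Y-\mathrm{TV})$. Each pair contributes $b$ letters $x$. $\square$

**Definition (straight path).** The *straight path* keeps the drift equal to the head: it pairs the $U$-block and $V$-block of every factor consisting of $x^b$, at most one slot letter, and a producer. Its steps are $(1,1)$, that is $(i,j)\to(i+1,j+1)$, except at jumps:

- At a core $R$ starting at $(X,Y)$ it steps from $(X+1,Y+1)$ to $(X+4,Y+2)$. Here $U$-block $X+4$ and $V$-block $Y+2$ belong to the first unit after $x^{2b}o^q$, which lies in $e^sf$ or, if that is empty, in the next $S$. The step is of type II with $\delta=2$: $V$-block $Y+1$ comes from a $p_G$, $U$-slot $X+1$ is empty, and there are $1+2b+q\le1+\gamma$ letters of $w$ in between. The skipped $U$-slots are empty.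
- At a core $L$ starting at $(X,Y)$ it steps from $(X,Y)$ to $(X+1,Y+3)$, a step of type I.

On it match all $k$'s of $U$ (the partner of $U$-slot $X+a$ at drift $h$ is $V$-slot $Y+a$, which contains $k$) and all $r$'s of $U$. If $w$ has $J_w$ jumps, then $\mathrm{TV}=2J_w$.

## Walkers on a bit tape and Turing machines

**Definition (script).** A *script* is a sequence of instructions $\mathrm{MOVE}_R(\rho,\varpi)$, $\mathrm{MOVE}_L(\rho,\varpi)$ with $\rho\in\{\text{check},\text{free}\}$ and $\varpi\in\{0,1\}$. Cells $z\in\mathbb Z$ carry bits, initially all $1$ except bit $0$ at cell $0$, where the head starts. A move from $z$ to $z'=z\pm1$ (with $+$ for $R$) proceeds as follows. If $\rho$ is free, set $\mathrm{bit}(z'):=1$. The move is *illegal* if now $\mathrm{bit}(z')=0$. Then set $\mathrm{bit}(z'):=0$, the head is at $z'$, and $\mathrm{bit}(z):=\varpi$. A script is *legal* if no move is illegal.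

**Definition (expansion).** The macro expansion is
$$\mathrm{MOVE}_R(\rho,\varpi)=\langle(\Pi^+)^b\text{ if }\rho=\text{free}\rangle\;R\,B^b\;\langle(\Pi^-)^b\text{ if }\varpi=1\rangle,$$
$$\mathrm{MOVE}_L(\rho,\varpi)=\langle(\Pi^-)^b\text{ if }\rho=\text{free}\rangle\;L\,B^b\;\langle(\Pi^+)^b\text{ if }\varpi=1\rangle,$$
where the colors $c$ of all $\Pi$'s along the whole sequence alternate $0,1,0,1,\dots$.

Cell $z$ corresponds to drift $2z$, and the head in (4) at the start of the macros of a move is $2z$ if the walker is at $z$. The first group of $\Pi$'s (*free group*) targets the cell to be entered. The last group (*marking group*) targets the cell just left: after $R$ the head is $2z+2$ and $\Pi^-$ targets $2z$, and similarly on the left.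

Two scripts of length two show the mechanism. Consider $\mathrm{MOVE}_R(\text{check},0)\,\mathrm{MOVE}_L(\text{check},0)$, expanded $R\,B^b\,L\,B^b$. It is illegal: cell $0$ has bit $0$ when it is re-entered. Compare the straight path with the block path that stays at drift $0$ from the gate before $R$ to the gate after $L$. It saves variation $4$, that is $2b$ letters, and loses the $b$ letters $r$ after $R$: a net gain of $b$. Now consider $\mathrm{MOVE}_R(\text{check},1)\,\mathrm{MOVE}_L(\text{check},0)$, expanded $R\,B^b\,(\Pi^-)^b\,L\,B^b$. It is legal, and at drift $0$ each of the $b$ new letters $k$ meets the hole of its own macro. Staying at drift $0$ now gains $2b-b-b=0$.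

**Lemma 7.** From a deterministic Turing machine $\mathsf M$ one can compute a regular set of scripts that contains a legal script iff $\mathsf M$ halts on blank input.

*Proof.* Let $\mathsf M$ have a one-way infinite tape, move left or right in each step, never move left of its initial square, not start in its halting state, and have a transition for every non-halting state and tape symbol. Halting on blank input is undecidable (indeed complete for the recursively enumerable sets) for such machines, a textbook fact. Let $\Gamma$ be the tape alphabet with blank $\sqcup$, let $\dashv$ be a new symbol, and write $\Gamma\cup\{\dashv\}=\{\mathsf c_1,\dots,\mathsf c_K\}$.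

**Step 1 (squares).** This step represents tape symbols by bits. Square $i\in\mathbb Z$ consists of the $K$ cells $(K+1)(i-1)+1,\dots,(K+1)(i-1)+K$; multiples of $K+1$ are separators. A square *stores* $\mathsf c_m$ if among its cells exactly the $m$-th has bit $1$.

**Step 2 (crossings).** This step builds the operation "read and write". The crossing $CR(\mathsf a,\mathsf a')$, with $\mathsf a\in\Gamma\cup\{\dashv,*\}$ and $\mathsf a'\in\Gamma\cup\{\dashv\}$, consists of $K+1$ moves right, from the separator left of a square to the one right of it. Entry into the $m$-th cell is checked iff $\mathsf c_m=\mathsf a$; all other entries are free, including the one into the separator. The departure from the $m$-th cell has $\varpi=1$ iff $\mathsf c_m=\mathsf a'$; the departure from the separator has $\varpi=0$. $CL(\mathsf a,\mathsf a')$ is the same leftwards. For instance, if $(\mathsf c_1,\mathsf c_2,\mathsf c_3)=(\sqcup,1,\dashv)$, then $CR(1,\sqcup)$ is $\mathrm{MOVE}_R(\text{free},0)\,\mathrm{MOVE}_R(\text{check},1)\,\mathrm{MOVE}_R(\text{free},0)\,\mathrm{MOVE}_R(\text{free},0)$.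

After a crossing that writes $\mathsf a'$, the square stores $\mathsf a'$. During a crossing the bit of each cell of the square is unchanged until its entry. So a crossing $(\mathsf a,\cdot)$ of a square storing $\mathsf b$ is legal iff $\mathsf a\in\{*,\mathsf b\}$, and a crossing $(*,\cdot)$ is legal for every square. Bits of separators are irrelevant, since separators are entered freely.

**Step 3 (the scripts).** This step defines the regular set. A script starts with $CR(*,\dashv)\,CL(*,\dashv)\,CL(*,\sqcup)^W$ with $W\ge1$ arbitrary. Then follows a simulation with the state of $\mathsf M$ in the finite control. A transition $(q,\mathsf a)\to(q',\mathsf a',\text{right})$ gives $CR(\mathsf a,\mathsf a')$. A transition $(q,\mathsf a)\to(q',\mathsf a',\text{left})$ gives $CR(\mathsf a,\mathsf a')\,CL(\mathsf a',\mathsf a')\,CL(\mathsf b,\mathsf b)$ with any $\mathsf b\in\Gamma$. The script ends when the halting state is reached. The read symbols are guessed by the finite control, so this set is regular, and it is computable from $\mathsf M$.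

**Step 4 (correctness).** This step compares legal scripts with computations. The first phase is always legal. After it, squares $1-W,\dots,0$ store $\sqcup$, square $1$ stores $\dashv$, and the head is left of square $1-W$, which serves as the initial square of $\mathsf M$. In a legal script, by induction, before each simulated transition the head is on the separator left of the square scanned by $\mathsf M$, and squares $1-W,\dots,0$ store $\mathsf M$'s tape: every read symbol is the stored one, $\mathsf M$ never goes left of square $1-W$, and a crossing of square $1$ that reads a symbol of $\Gamma$ is illegal. So a legal script describes a halting computation. Conversely, a halting computation that uses at most $W$ squares yields a legal script. $\square$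

**Definition (the automaton $P$).** Let $\mathcal K$ be the set of expansions of the scripts of Lemma 7, with colors alternating and starting with $0$. It is regular: it is the intersection of the image of a regular set under a substitution by finite languages with the regular condition on colors. Let $P$ be a DFA for the set of words (4) with $M_1\cdots M_n\in\mathcal K$. This set is $e^+e\,S\,E^*$ followed by the image of $\mathcal K$ under the regular substitution $M\mapsto[M]\,S\,E^*$, so it is regular. $P$ is computable from $\mathsf M$ and $d$.

Theorem 3 will follow from two propositions about this $P$.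

**Proposition 8.** If $w\in L(P)$ arises from an illegal script, then $\mathrm{ed}(w,T(w))\le d|w|$.

**Proposition 9.** If $L(P)$ contains a word from a legal script, it contains a word $w$ with $\mathrm{ed}(w,T(w))\ge d|w|+1$.

## Illegal scripts admit a cheap alignment

*Proof of Proposition 8.* Fix $w$ with an illegal script and write $\omega=\omega(w)$. It suffices to find an absorbing matching of size at least $\omega+1$: then Lemma 4(ii) and (5) give $\mathrm{ed}(w,T(w))\le|T(w)|-\omega-1=d|w|$.

**Step 1 (the baseline).** This step computes the size that we have to beat by one. Each jump is followed by exactly $b$ macros $B$, so the number of $r$'s in $U$ is $bJ_w$. By Lemma 6 and (6) the straight path has size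
$$\tfrac b2(X+Y)-\tfrac b2\cdot2J_w+|U|_k+bJ_w=\omega. \tag{7}$$

**Step 2 (stable gates).** This step prepares the places where we may leave and rejoin the straight path. There is one gate before $M_1$, one between any two consecutive macros, and one after $M_n$. All gate pairs lie on the straight path. Call a gate *stable* if it does not lie inside an expansion part $RB^b$ or $LB^b$. In $R\,B^b\,L\,B^b$, for example, the stable gates are the one before $R$, the one before $L$ and the last one. Gates immediately before jumps, and immediately before or after $\Pi$'s, are stable. Between two consecutive stable gates lies either one $\Pi$ or one whole part $RB^b$ or $LB^b$. So heads at consecutive stable gates differ by $0$ or $\pm2$.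

**Step 3 (the bad jump).** This step locates the cell whose value is wrongly $0$. Let the *bad jump* be the jump of the first illegal move, entering drift $\kappa$ (even); "the bit of $\kappa$" means that of cell $\kappa/2$. The move is checked, since a free move sets the bit to $1$. The bit of $\kappa$ was $0$. Hence the head was at $\kappa$ earlier: otherwise $\kappa\ne0$, and its bit, which is changed only by moves entering or leaving the cell, is still the initial $1$. Let $t_0$ be the gate immediately before the jump by which the head last left $\kappa$ before the bad jump. It is stable and its head is $\kappa$. Let $t_1$ be the gate immediately after the bad jump; its head is $\kappa$ too.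

**Step 4 (no $\Pi$ between $t_0$ and the bad jump has target $\kappa$).** This step shows that nothing raised the cell in the meantime. Between $t_0$ and the bad jump, cell $\kappa/2$ is left only by the jump right after $t_0$, and it is not entered. So a marking group targeting $\kappa$ would belong to the move of the jump right after $t_0$; it would make the bit $1$, and the bit would stay $1$ until the bad jump, a contradiction. A free group targeting $\kappa$ belongs to a move entering that cell, hence to the move of the bad jump, which is checked and has no free group.

Let $J_1\ge1$ be the number of jumps between $t_0$ and $t_1$, including the bad one. The $B$'s of the bad jump come after $t_1$, so between these gates there are $b(J_1-1)$ macros $B$.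

**Step 5 (Case 1: staying at drift $\kappa$).** This step settles the case without foreign holes. Suppose that every $k$ in $U$ between $t_0$ and $t_1$ has, at drift $\kappa$, a partner $V$-slot that is not a hole. Replace the straight path between $t_0$ and $t_1$ by the path of constant drift $\kappa$ with all steps $(1,1)$, and match all $k$'s there. $\mathrm{TV}$ drops by $2J_1$, and $b(J_1-1)$ matches of $r$ are lost. The new size is $\omega+bJ_1-b(J_1-1)=\omega+b\ge\omega+1$.

**Step 6 (Case 2: a foreign hole, and an odd drift).** The argument of Step 5 stops when a $k$ meets, at drift $\kappa$, the hole of another macro. This step finds a different, odd drift $\kappa'$ to use instead, and an even drift $\eta$ next to it. Number all $\Pi$-macros of $w$ in order $1,2,\dots$, with starts $(X_s,Y_s)$, $h_s=X_s-Y_s$, and offsets $a_s,a_s'\in\{1,3\}$. Put $D(s,s')=X_s-Y_{s'}$, which is even. In Case 2 there are a macro $s$ between $t_0$ and $t_1$, hence between $t_0$ and the bad jump, and a macro $s'$ with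
$$\kappa=X_s+a_s-Y_{s'}-a'_{s'}\in D(s,s')+\{-2,0,2\}. \tag{8}$$
By Step 4, $s$ does not target $\kappa$, so $s'\ne s$. Note also $Y_{s+1}-Y_s\ge2g+3\ge12$, and likewise for $Y_s-Y_{s-1}$.

(i) Let $s'>s$. Put $\kappa'=D(s,s+1)+1$, which is odd. As $D(s,s')\le D(s,s+1)$, (8) gives $\kappa\le\kappa'+1$. Moreover $D(s,s+1)=h_s-(Y_{s+1}-Y_s)$ gives $\kappa'\le h_s-11$. If $\kappa'=\kappa-1$, let $\eta=\kappa$. Otherwise $\kappa'\ge\kappa+1$, by parity; let $\eta=\kappa'+1$, so that $\kappa+2\le\eta<h_s$. In both cases $\kappa'=\eta-1$; put $\delta=1$.

(ii) Let $s'<s$. Put $\kappa'=D(s,s-1)+1$, which is odd. Then $\kappa'=h_s+(Y_s-Y_{s-1})+1\ge h_s+13$, and $\kappa\ge D(s,s')-2\ge D(s,s-1)-2=\kappa'-3$. If $\kappa'\in\{\kappa+1,\kappa+3\}$, let $\eta=\kappa$. Otherwise $\kappa'\le\kappa-1$, by parity; let $\eta=\kappa'-1$, so that $h_s<\eta\le\kappa-2$. In all cases $\kappa'=\eta+\delta$ with $\delta\in\{1,3\}$.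

**Step 7 (gates with head $\eta$).** This step finds gates $\theta_1$ before and $\theta_2$ after macro $s$, both between $t_0$ and $t_1$ inclusive, with head $\eta$. If $\eta=\kappa$, take $\theta_1=t_0$ and $\theta_2=t_1$. Otherwise $\eta$ lies strictly between $\kappa$ and $h_s$, at distance at least $2$ from $\kappa$. The stable gates from $t_0$ (head $\kappa$) to the one before $s$ (head $h_s$) have even heads that change by $0$ or $\pm2$, and $\eta$ is even, so one of them has head $\eta$; let it be $\theta_1$. The stable gates from the one after $s$ (head $h_s$) to the one before the bad jump have heads that change in the same way, and the last head is $\kappa\pm2$, which is $\eta$ or lies on the other side of $\eta$ from $h_s$. So one of them has head $\eta$; let it be $\theta_2$. In this second situation both gates are stable.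

**Step 8 (the detour).** This step describes a block path with drift $\kappa'$ between the two gates and checks its steps. Let the gates be the block pairs $(i_1,j_1)$ and $(i_2,j_2)$, so $i_1-j_1=i_2-j_2=\eta$. As macro $s$ lies between them, $i_2-i_1$ and $j_2-j_1$ exceed $2g\ge8$. Replace the straight path between $(i_1,j_1)$ and $(i_2+1,j_2+1)$ as follows.

- In case (ii), $\kappa'=\eta+\delta$: leave by $(i_1,j_1)\to(i_1+1+\delta,\,j_1+1)$, type II; go by steps $(1,1)$ to $(i_2,\,j_2-\delta)$; return by $(i_2,\,j_2-\delta)\to(i_2+1,\,j_2+1)$, type I.
- In case (i), $\kappa'=\eta-1$: leave by $(i_1,j_1)\to(i_1+1,\,j_1+2)$, type I; go by steps $(1,1)$ to $(i_2-1,\,j_2)$; return by $(i_2-1,\,j_2)\to(i_2+1,\,j_2+1)$, type II with $\delta=1$.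

The pair $(i_2+1,j_2+1)$ is on the straight path, because a gate is followed by $e^4$. The type II steps are admissible. $V$-blocks $j_1$ and $j_2$ come from $p_G$'s. The blocks involved lie in the groups $e^4x^bp_Ge^4$ of the two gates, as $\delta\le3$, and $U$-slots $i_1$, $i_2-1$ and the skipped ones are empty. The letters of $w$ in between are $p_G(x^bp)^\delta$ in case (ii) and $p\,x^bp_G$ in case (i); these are $1+\delta(b+1)\le1+\gamma$ letters. All slot letters of $U$ between the gates lie outside these groups, hence in the part of constant drift $\kappa'$.

**Step 9 (what is matched on the detour).** This step shows that no $k$ is lost and $g$ new letters are gained. A $k$ of macro $s_1$ meets the hole of macro $s_2$ only at drift $X_{s_1}+a_{s_1}-Y_{s_2}-a'_{s_2}$, which is even, while $\kappa'$ is odd. So all $k$'s between the gates can be matched. Now let $c$ be the color of $s$, and let $s\pm1$ mean $s+1$ in case (i) and $s-1$ in case (ii). The $g$ letters $u_c$ of $s$ are in $U$-slots $X_s+5+2l$. At drift $\kappa'=X_s-Y_{s\pm1}+1$ they meet the $V$-slots $Y_{s\pm1}+4+2l$, $0\le l<g$. As $s\pm1$ has color $1-c$, these slots contain $u_{1-(1-c)}=u_c$. So $g$ letters $u_c$ are matched.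

**Step 10 (the count).** This step adds up. Let $J_2$ be the number of jumps between $\theta_1$ and $\theta_2$. $\mathrm{TV}$ changes by $2\delta-2J_2$. The number of lost $r$'s is $bJ_2$ if both gates are stable, and $b(J_2-1)$ if $\theta_1=t_0$ and $\theta_2=t_1$. So the size is at least
$$\omega-b(\delta-J_2)-bJ_2+g=\omega+g-b\delta\ge\omega+(3b+1)-3b=\omega+1.\qquad\square$$

The choice $g=3b+1$ is now visible: leaving and rejoining costs at most $3b$.

## Legal scripts force a violation

*Proof of Proposition 9.* Take a legal script with expansion $M_1\cdots M_n\in\mathcal K$, and the word $w$ of (4) with all $m_i=m$, where $m$ is large. We show $\mathrm{LCS}(U,V)\le\omega(w)$. Then Lemma 4(i) and (5) give $\mathrm{ed}(w,T(w))\ge d|w|+1$. Absorption plays no role here; we bound all matchings.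

**Lemma 10.** Let a matching of $U,V$ have exactly $s$ non-$x$ pairs, with slot drifts $\kappa_1,\dots,\kappa_s$ in order. Let $\mathrm{TV}$ be the total variation of the sequence $0,\kappa_1,\dots,\kappa_s,X-Y$. Then its size is at most $\frac b2(X+Y)-\frac b2\mathrm{TV}+s$.

*Proof.* Between consecutive non-$x$ pairs in slots $(i,j)$ and $(i',j')$ there are $b(i'-i)$ letters $x$ in $U$ and $b(j'-j)$ in $V$. So the number of $x$'s matched between them is at most
$$b\min(i'-i,j'-j)=\tfrac b2\big((i'-i)+(j'-j)-|(i'-i)-(j'-j)|\big).$$
The same holds before the first pair, with $(0,0)$ in place of $(i,j)$, and after the last, with $(X,Y)$ in place of $(i',j')$. The last absolute value is the change of drift. Sum up. $\square$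

By Lemma 10 and (6) it suffices to show for every matching
$$\tfrac b2\mathrm{TV}+|U|_k-s\ge0. \tag{9}$$

**Step 1 (small drifts, and which letters can be matched).** This step uses the long padding to exclude foreign partners. Let $R_0$ be the number of letters $r,u_0,u_1$ in $U$; it does not depend on $m$. Since $s\le|U|_k+R_0$, (9) holds if $\frac b2\mathrm{TV}\ge R_0$. So assume $\mathrm{TV}<2R_0/b\le2R_0$; then all $|\kappa_l|<2R_0$.

Consider a matched pair of letters $r$ or $u_c$, with the $U$-letter in the $l$-th macro and the $V$-letter in the $l'$-th macro. Let $(X_l,Y_l)$ now be the start of the $l$-th macro, $h_l=X_l-Y_l$, and let $C$ bound the number of $U$-blocks and of $V$-blocks in a macro. If $l\ne l'$, the drift of the pair differs from $h_l+(Y_l-Y_{l'})$ by at most $C$. Here $|h_l|\le2n$, as each jump changes the head by $2$, and $|Y_l-Y_{l'}|\ge2m$, because some $E^m$ lies between the two macros. For $m\ge R_0+n+C$ the drift has absolute value at least $2m-2n-C\ge2R_0$, a contradiction. So $l=l'$. Within one $\Pi_c$, $U$ has only $u_c$ and $V$ only $u_{1-c}$. Hence no $u_0$ or $u_1$ is matched, and an $r$ of a macro $B$ can be matched only at drift $h$, the head of that macro.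

**Step 2 (the potential).** This step defines the profile announced informally. Define $v_l:2\mathbb Z\to\{0,\dots,b\}$ for $l=0,\dots,n$. Put $v_0(0)=0$ and $v_0(\kappa)=b$ for $\kappa\ne0$. To get $v_l$ from $v_{l-1}$, look at $M_l$: jumps do not change $v$; $B$ at head $h$ decreases $v(h)$ by $1$; $\Pi^\pm$ at head $h$ with shift $\iota=\pm2$ changes $v(h+\iota)$ to $\min(b,v(h+\iota)+1)$.

For $R\,B^b\,(\Pi^-)^b\,L\,B^b$, the cell of drift $2$ falls to $0$, then that of drift $0$ rises to $b$, then it falls to $0$ again. For the illegal $R\,B^b\,L\,B^b$ the last $B$'s would push $v(0)$ below $0$.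

Because the script is legal, the values stay at least $0$. Indeed, by induction, between moves $v(2z)=b\cdot\mathrm{bit}(z)$ for every cell $z$, and the head cell has bit and $v$ equal to $0$. Consider a move. A free group raises its target to $b$. Legality gives $v=b$ at the entered cell, whether the move is free or checked. The $b$ macros $B$ lower it to $0$. A marking group raises the cell just left from $0$ to $b$; without one it stays $0$.

Put $\Phi_l(\kappa)=v_l(\kappa)$ for even $\kappa$ and $\Phi_l(\kappa)=b/2$ for odd $\kappa$. As $0\le v_l\le b$, neighboring values differ by at most $b/2$, so $\Phi_l$ is $\frac b2$-Lipschitz on $\mathbb Z$.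

**Step 3 (the invariant).** This step shows that the potential bounds the loss of every matching from below. For $l=0,\dots,n$ consider the non-$x$ pairs whose $U$-letter lies in the first $l$ macros. Let $s_l$ be their number, $\kappa$ the drift of the last one ($\kappa=0$ if there is none), $\mathrm{TV}_l$ the variation from $0$ through their drifts, and $k_l$ the number of $k$'s of $U$ in the first $l$ macros. We claim
$$\tfrac b2\mathrm{TV}_l+k_l-s_l\ge\Phi_l(\kappa). \tag{10}$$
For $l=0$ this says $0\ge\Phi_0(0)=0$. For the step from $l$ to $l+1$, let $M$ be the $(l+1)$-st macro and $h$ the head at its start.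

If $M$ is a jump, it contains no slot letter of $U$, and nothing changes.

If $M=B$ and its $r$ is unmatched, the left side is unchanged and $\Phi_{l+1}\le\Phi_l$. If its $r$ is matched, it is at drift $h$ by Step 1, and the left side becomes at least $\Phi_l(\kappa)+\frac b2|h-\kappa|-1\ge\Phi_l(h)-1=\Phi_{l+1}(h)$, by the Lipschitz property.

If $M=\Pi^\pm$ with shift $\iota$, its only matchable slot letter of $U$ is its $k$, by Step 1. If $k$ is unmatched, the left side grows by $1$, and $\Phi_{l+1}\le\Phi_l+1$. If $k$ is matched at drift $\hat\kappa$, the left side becomes at least $\Phi_l(\kappa)+\frac b2|\hat\kappa-\kappa|+1-1\ge\Phi_l(\hat\kappa)$. Now $\hat\kappa\ne h+\iota$, since at drift $h+\iota$ the partner slot is the hole of $M$. As $\Phi_{l+1}=\Phi_l$ off $h+\iota$, the bound $\Phi_{l+1}(\hat\kappa)$ follows. This proves (10).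

**Step 4 (end of the word).** This step deduces (9). All slot letters of $U$ lie in macros. So, with $\kappa$ the drift of the last non-$x$ pair (or $0$),
$$\tfrac b2\mathrm{TV}+|U|_k-s\ge\Phi_n(\kappa)+\tfrac b2|(X-Y)-\kappa|\ge\Phi_n(X-Y)\ge0 .\qquad\square$$

## Halting of $\mathsf M$ against $d$-goodness of $(T_d,P)$

*Proof of Theorem 3.* Fix a rational $d>0$. Given $\mathsf M$ as in Lemma 7, compute $P$. If $\mathsf M$ halts on blank input, then Lemma 7 gives a legal script, and by Proposition 9 some $w\in L(P)$ has $\mathrm{ed}(w,T_d(w))\ge d|w|+1$, so $(T_d,P)$ is not $d$-good. If $\mathsf M$ does not halt, then every word of $L(P)$ arises from an illegal script, and Proposition 8 gives $\mathrm{ed}(w,T_d(w))\le d|w|$ for all $w\in L(P)$, so $(T_d,P)$ is $d$-good. Hence $\mathsf M\mapsto P$ reduces non-halting on blank input, a $\Pi^0_1$-complete problem, to $\{P:(T_d,P)\text{ is }d\text{-good}\}$. This set is thus $\Pi^0_1$-hard. It is in $\Pi^0_1$, since violations can be enumerated, and the same holds for the problem with $T$, $P$ and $d$ as input. Being $\Pi^0_1$-complete, the set is undecidable, and so is the problem as posed. $\square$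

This also supplies the two facts left open in Theorem 2. For fixed $d>0$ the problem is undecidable, so for fixed $d$ it is decidable iff $d\le0$. And no procedure for $d$-goodness can be correct and halt on all inputs, so the halting condition $V(T,P)\ne d$ there cannot be dropped.
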